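# Mean dimension zero with large rate distortion dimension in every metric

Throughout, $\log$ is the logarithm to base $2$, and all information is measured in bits.

## 1. Streaming a sequence of Cantor-set letters

Let $C=\{0,1\}^{\{1,2,3,\dots\}}$ be the Cantor set, let $\mathcal X=C^{\mathbb Z}$, and let $T$ be the shift, $(Tx)_n=x_{n+1}$. A point of $\mathcal X$ is a signal that emits one letter of $C$ per unit of time. Someone observes a random signal and wants to describe it to us with small error. How many bits per unit of time are needed? The answer depends on the metric that measures the error. To make this precise we need one definition.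

A *system* $(\mathcal X,T)$ is a nonempty compact metrizable space with a homeomorphism $T$. We write $\mathcal M^T(\mathcal X)$ for the set of $T$-invariant Borel probability measures and $\mathscr D(\mathcal X)$ for the set of metrics compatible with the topology. The mutual information of two random variables is $I(\mathbf X;\mathbf Y)=D_{KL}(P_{(\mathbf X,\mathbf Y)}\,\|\,P_{\mathbf X}\times P_{\mathbf Y})$; if $\mathbf Y$ is finite-valued it equals $H(\mathbf Y)-H(\mathbf Y|\mathbf X)$.

**Definition 1.1 (rate distortion).** Let $\mathbf d\in\mathscr D(\mathcal X)$, $\mu\in\mathcal M^T(\mathcal X)$, $\varepsilon>0$. Then $R(\mathbf d,\mu,\varepsilon)$ is the infimum of $I(\mathbf X;\mathbf Y)/N$ over all $N\ge1$ and all pairs of random variables on a common probability space such that $\mathbf X$ has law $\mu$, $\mathbf Y=(\mathbf Y_0,\dots,\mathbf Y_{N-1})$ takes values in $\mathcal X^N$, and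
$$\mathbb E\Big[\frac1N\sum_{n=0}^{N-1}\mathbf d(T^n\mathbf X,\mathbf Y_n)\Big]<\varepsilon .$$
The upper and lower rate distortion dimensions $\overline{\mathrm{rdim}}(\mathcal X,T,\mathbf d,\mu)$ and $\underline{\mathrm{rdim}}(\mathcal X,T,\mathbf d,\mu)$ are the $\limsup$ and $\liminf$, as $\varepsilon\to0$, of $R(\mathbf d,\mu,\varepsilon)/\log(1/\varepsilon)$.

These are the textbook facts about information that we will use.

- **(I1)** Data processing: $I(\varphi(\mathbf X);\psi(\mathbf Y))\le I(\mathbf X;\mathbf Y)$.
- **(I2)** Chain rule: $I(\mathbf X;(\mathbf Y,J))=I(\mathbf X;J)+I(\mathbf X;\mathbf Y|J)$. If $S$ is a function of $\mathbf X$, then $I(\mathbf X;\mathbf Y)=I(S;\mathbf Y)+I(\mathbf X;\mathbf Y|S)$. For finite-valued $J$, $I(\mathbf X;\mathbf Y|J)=\sum_jP(J=j)\,I(\mathbf X;\mathbf Y|J=j)$.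
- **(I3)** For a fixed channel between finite sets, mutual information is a continuous and concave function of the input law.
- **(I4)** Fano: if $A,B$ take values in a set with $2^m$ elements, then $H(A|B)\le 1+m\,P(A\ne B)$.
- **(I5)** If $\mathcal A$ is measurable and $(P_{\mathbf X}\times P_{\mathbf Y})(\mathcal A)\le\Theta<1$, $\Theta>0$, then $I(\mathbf X;\mathbf Y)\ge P((\mathbf X,\mathbf Y)\in\mathcal A)\log\frac1\Theta-1$. Indeed, push both measures forward by $1_{\mathcal A}$. With $a,b$ the two probabilities of $\mathcal A$, relative entropy does not increase, so $I\ge a\log\frac ab+(1-a)\log\frac{1-a}{1-b}\ge a\log\frac1b-1$, since the binary entropy of $a$ is at most $1$.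

**The computation.** Let $w:\{1,2,\dots\}\to(0,\infty)$ increase strictly to infinity. For $a\ne a'$ in $C$ let $i(a,a')$ be the first index at which they differ, and put $b_w(a,a')=2^{-w(i(a,a'))}\le1$. This is a compatible (ultra)metric on $C$, and
$$\mathbf d_w(x,x')=\sum_{n\in\mathbb Z}2^{-|n|}b_w(x_n,x_n')$$
is a compatible metric on $\mathcal X$.

*Upper bound, for every $\mu$.* Transmit the first $m$ digits of each letter $x_0,\dots,x_{N-1}$. Let $(\mathbf Y_n)_k$ be $\mathbf X_{n+k}$ with all digits after the $m$-th replaced by $0$ if $0\le n+k<N$, and the zero letter otherwise. The truncation errors contribute at most $\sum_k2^{-|k|}2^{-w(m+1)}=3\cdot2^{-w(m+1)}$ to $\mathbf d_w(T^n\mathbf X,\mathbf Y_n)$. The missing letters contribute at most $\sum_{k>n}2^{-k}+\sum_{k\ge N-n}2^{-k}=2^{-n}+2^{1-(N-n)}$, and the average of this over $0\le n<N$ is at most $4/N$. As $\mathbf Y$ has at most $2^{mN}$ values, $I(\mathbf X;\mathbf Y)\le mN$. Taking $N$ large we get $R(\mathbf d_w,\mu,\varepsilon)\le m$ as soon as $w(m+1)>\log(3/\varepsilon)$. The least such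 $m$ is $0$ or satisfies $w(m)\le\log(3/\varepsilon)$. Hence

- for $w(i)=\alpha i$ with $\alpha>0$: $R\le\frac1\alpha\log\frac3\varepsilon$, so $\overline{\mathrm{rdim}}\le1/\alpha$;
- for $w(i)=i^2$: $R\le\sqrt{\log(3/\varepsilon)}$, so $\overline{\mathrm{rdim}}=0$, for every $\mu$.

*Lower bound, for $w(i)=\alpha i$ and $\mu$ the law of independent fair digits.* Let $(\mathbf X,\mathbf Y)$ be admissible, let $A_n$ be the first $m$ digits of $\mathbf X_n$ and $B_n$ the first $m$ digits of the letter $(\mathbf Y_n)_0$. If $A_n\neq B_n$, then $\mathbf d_w(T^n\mathbf X,\mathbf Y_n)\ge2^{-\alpha m}$, so $\frac1N\sum_nP(A_n\ne B_n)\le\varepsilon2^{\alpha m}$. The $A_n$ are independent and uniform on $2^m$ values, so by (I1) and (I4)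
$$I(\mathbf X;\mathbf Y)\ge\sum_n\big(H(A_n)-H(A_n|B_n)\big)\ge N\big(m-1-m\varepsilon2^{\alpha m}\big).$$
With $m=\lfloor\frac{1-\kappa}\alpha\log\frac1\varepsilon\rfloor$ we have $\varepsilon 2^{\alpha m}\le\varepsilon^\kappa$ and $m\varepsilon^\kappa\to0$. So $\underline{\mathrm{rdim}}\ge(1-\kappa)/\alpha$, and then $\kappa\to0$. For this measure the rate distortion dimension is exactly $1/\alpha$.

So the same system has rate distortion dimension $1/\alpha$ for one metric, and $0$ for all measures at once for another. The good metric squeezes the letters. Two features remain: the space $C^{\mathbb Z}$ is zero-dimensional, and *some* metric brings the rate distortion dimension of all measures down to $0$. Is it a general fact that a well-chosen metric brings rate distortion down to a topological dimension?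

## 2. Mean dimension, and the equality in question

**Definition 2.1 (mean dimension, Gromov).** For a metric $\mathbf d$ and $\varepsilon>0$, $\mathrm{Widim}_\varepsilon(\mathcal X,\mathbf d)$ is the minimum of $\dim P$ over finite simplicial complexes $P$ admitting a continuous $f:\mathcal X\to P$ with $\operatorname{diam}_{\mathbf d}f^{-1}(z)<\varepsilon$ for all $z\in P$. Put $\mathbf d_N(x,y)=\max_{0\le n<N}\mathbf d(T^nx,T^ny)$ and
$$\mathrm{mdim}(\mathcal X,T)=\lim_{\varepsilon\to0}\lim_{N\to\infty}\frac{\mathrm{Widim}_\varepsilon(\mathcal X,\mathbf d_N)}N .$$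
This does not depend on $\mathbf d\in\mathscr D(\mathcal X)$.

The inner limit exists because $N\mapsto\mathrm{Widim}_\varepsilon(\mathcal X,\mathbf d_N)$ is subadditive: from $f:\mathcal X\to P$ for $\mathbf d_N$ and $g:\mathcal X\to Q$ for $\mathbf d_{N'}$ the map $(f,g\circ T^N):\mathcal X\to P\times Q$ works for $\mathbf d_{N+N'}$. So the inner limit is the infimum over $N$. It grows as $\varepsilon$ decreases, so $\mathrm{mdim}=0$ means that it is $0$ for each $\varepsilon$.

Small examples. For $[0,1]$ with the usual metric and $\varepsilon\le1$, $\mathrm{Widim}_\varepsilon=1$: the identity gives $\le1$, and a map to a finite set of points is constant, with fiber of diameter $1$. For $C^{\mathbb Z}$, partition the space into finitely many clopen sets of $\mathbf d_N$-diameter $<\varepsilon$ and map each to a point: $\mathrm{Widim}_\varepsilon=0$, so $\mathrm{mdim}=0$. For $([0,1]^r)^{\mathbb Z}$, projecting to the coordinates $-k,\dots,N+k$ with $k=k(\varepsilon)$ gives $\mathrm{Widim}_\varepsilon\le r(N+2k+1)$, so $\mathrm{mdim}\le r$; Section 3 shows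 equality.

Two results of Lindenstrauss and Tsukamoto connect the notions. First, $\mathrm{mdim}(\mathcal X,T)\le\sup_{\mu}\underline{\mathrm{rdim}}(\mathcal X,T,\mathbf d,\mu)$ for every $\mathbf d\in\mathscr D(\mathcal X)$. Second, if $(\mathcal X,T)$ is free and minimal, then the double variational principle holds, with both minima attained:
$$\mathrm{mdim}(\mathcal X,T)=\min_{\mathbf d\in\mathscr D(\mathcal X)}\Big(\sup_{\mu\in\mathcal M^T(\mathcal X)}\underline{\mathrm{rdim}}(\mathcal X,T,\mathbf d,\mu)\Big)=\min_{\mathbf d\in\mathscr D(\mathcal X)}\Big(\sup_{\mu\in\mathcal M^T(\mathcal X)}\overline{\mathrm{rdim}}(\mathcal X,T,\mathbf d,\mu)\Big).\tag{2.1}$$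
Our Cantor example, which is far from minimal, satisfies (2.1) too: all terms are $0$, with minimum attained at $w(i)=i^2$. It is conjectured that (2.1) holds for all systems with no additional assumption; the source of the problem is Masaki Tsukamoto, "Variational principle for mean dimension with potential of $\mathbb R^d$-actions: I", arXiv:2310.03989 (2023). We prove that the conjecture is **false**.

**Theorem A.** For every integer $r\ge1$ there is a nonempty compact metrizable system $(X,T)=(X^{(r)},T)$ with $\mathrm{mdim}(X,T)=0$ such that the following holds. If $(Z,T)$ is any compact metrizable system containing $(X,T)$ as a closed invariant subsystem and $\mathbf d\in\mathscr D(Z)$, then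
$$\sup_{\mu\in\mathcal M^T(X)}\underline{\mathrm{rdim}}(Z,T,\mathbf d,\mu)\ \ge\ r-\tfrac18 .$$

With $r=1$ and $Z=X$ the left side of (2.1) is $0$, while both quantities that are minimized over $\mathbf d$ are at least $7/8$ for every $\mathbf d$, because $\overline{\mathrm{rdim}}\ge\underline{\mathrm{rdim}}$. So (2.1) fails.

**Theorem B.** There is a system $(\hat X,T)$ with $\mathrm{mdim}(\hat X,T)=0$ such that for every $\mathbf d\in\mathscr D(\hat X)$ there is $\mu\in\mathcal M^T(\hat X)$ with $\underline{\mathrm{rdim}}(\hat X,T,\mathbf d,\mu)=\infty$. Moreover, if $(Q,T)$ is any system of mean dimension $a<\infty$, then the disjoint union $\hat X\sqcup Q$ has mean dimension $a$, and both right-hand sides of (2.1) are $+\infty$ for it (for every metric).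

## 3. Periodic points, Brouwer's theorem, and why the plain degree dies

How can one bound rate distortion from below for *every* metric? All that a metric is sure to offer is Lipschitz functions. Take $X_0=([0,1]^r)^{\mathbb Z}$ with the shift and $y_0(x)=x_0$. Given $\mathbf d\in\mathscr D(X_0)$, Lipschitz functions are dense in $C(X_0)$, so there is a $\mathbf d$-Lipschitz $f:X_0\to\mathbb R^r$ with $|f-y_0|_\infty\le\frac1{16}$. Here and below $|\cdot|_\infty$ is the sup norm over real coordinates. Look at the points of period $p$, $K_0=\mathrm{Fix}(T^p)=([0,1]^r)^{\mathbb Z/p}=[0,1]^{rp}$, and let $F(x)=(f(T^nx))_{n\in\mathbb Z/p}$. Then $|F(x)-x|_\infty\le\frac1{16}$ on the cube. Let $c=(\frac12,\dots,\frac12)$ and $B=\{|x-c|_\infty\le\frac14\}$. For $|a_0-c|_\infty\le\frac1{16}$ the map $x\mapsto x-F(x)+a_0$ sends $B$ to $B$, and a fixed point given by Brouwer's theorem satisfies $F(x)=a_0$. So $F(B)$ contains a cube of side $\frac18$. Choosing preimages measurably, we find a probability measure $\nu_p$ on $K_0$ with $F_*\nu_p$ uniform on that cube, hence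
$$\nu_p(F\in A)\le(8\delta)^{rp}\quad\text{if $A$ has sup-diameter}\le\delta .\tag{3.1}$$
Proposition 8.1 below turns (3.1) into $\underline{\mathrm{rdim}}\ge r$ for a limit of the $\nu_p$ averaged along orbits. So on the full shift no metric does better than $r$, whatever its Lipschitz functions look like.

The sensible next move is to look for an extension $X\to X_0$ of mean dimension $0$ whose periodic points still cover the cube essentially. Let $y:X\to X_0$ be an extension and write $y_0$ also for the time-$0$ coordinate of $y$. Put $K=\mathrm{Fix}(T^p|X)$ and, on $K$, $y(x)=(y_0(T^nx))_{n\in\mathbb Z/p}\in[0,1]^{rp}$; let $L,\partial L\subset K$ be the preimages of $B,\partial B$. The hope would be that the generator of $H^{rp}(B,\partial B)$ pulls back to a nonzero class in $H^{rp}(L,\partial L)$; then the degree argument would still produce $F(x)=a_0$. This hope fails.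

**Lemma 3.1.** Let $\mathbf d\in\mathscr D(X)$ and $\varepsilon>0$ be such that $\mathbf d(x,x')<\varepsilon$ implies $|y_0(x)-y_0(x')|_\infty<\frac18$. If $\mathrm{Widim}_\varepsilon(X,\mathbf d_p)<rp$, then there are a continuous $F':K\to\mathbb R^{rp}$ with $|F'-y|_\infty\le\frac18$ and a point $a_0\notin F'(K)$ with $|a_0-c|_\infty\le\frac1{16}$, and the pullback $H^{rp}(B,\partial B)\to H^{rp}(L,\partial L)$ is zero.

*Proof.* Take $f:X\to P$ with fibers of $\mathbf d_p$-diameter $<\varepsilon$ and $\dim P<rp$. By compactness each point of $P$ has a neighborhood whose preimage has $\mathbf d_p$-diameter $<\varepsilon$; otherwise a limit of pairs of points would give a fiber of diameter $\ge\varepsilon$. So after subdividing $P$, the preimage of each open vertex star has diameter $<\varepsilon$. For a vertex $v$ whose star meets $f(K)$ choose $x_v\in K$ with $f(x_v)$ in the star and put $\zeta(v)=y(x_v)$; put $\zeta(v)=c$ for the others; extend $\zeta$ affinely to $P$, and let $F'=\zeta\circ f|_K$. If $f(x)$ lies in the open simplex with vertices $v_0,\dots,v_k$,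 then $\mathbf d_p(x,x_{v_i})<\varepsilon$, so $|y(x)-\zeta(v_i)|_\infty<\frac18$ for all $i$, and $|F'(x)-y(x)|_\infty<\frac18$ by convexity. The set $\zeta(P)$ is a finite union of affine images of simplices of dimension $<rp$, so it has measure zero and misses some $a_0$ with $|a_0-c|_\infty\le\frac1{16}$. The homotopy $(1-\lambda)(y(x)-c)+\lambda(F'(x)-a_0)$ has sup norm at least $\frac14-\frac18-\frac1{16}>0$ on $\partial L$, and at $\lambda=1$ it avoids $0$ on all of $L$. So $y-c:(L,\partial L)\to(\mathbb R^{rp},\mathbb R^{rp}\setminus0)$ is homotopic to a map into $\mathbb R^{rp}\setminus 0$, and the class pulls back to $0$. $\square$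

For $X=X_0$ the lemma yields $\mathrm{Widim}_\varepsilon(X_0,\mathbf d_p)\ge rp$ for every $p$, because the Brouwer argument with $|F'-y|_\infty\le\frac18$ still produces $F'(x)=a_0$ (note $\frac18+\frac1{16}<\frac14$). Hence $\mathrm{mdim}(X_0)=r$. But if $\mathrm{mdim}(X)=0$, then $\mathrm{Widim}_\varepsilon(X,\mathbf d_p)<rp$ for all large $p$, and the class is dead. Nonequivariant degree theory cannot prove Theorem A.

The map $F'$ in the lemma has no symmetry, though, whereas the maps we care about, $F(x)=(f(T^nx))_n$, are equivariant for $G=\mathbb Z/p$ acting on $K$ by $T$ and on $\mathbb R^{rp}=(\mathbb R^r)^{\mathbb Z/p}$ by $(Tw)_n=w_{n+1}$. This suggests keeping the symmetry. Take a free $G$-complex $\Gamma$ of some dimension $M$, and replace the single point $a_0$ by an equivariant map $a:\Gamma\to\mathbb R^{rp}$ close to $c$. Ask only that $F(K)$ meets $a(\Gamma)$. The obstruction now lives in $H^{rp}((L\times\Gamma)/G,(\partial L\times\Gamma)/G)$, and it can be nonzero even though, by Lemma 3.1, it vanishes after pullback to $L\times\Gamma$. The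 price is that we hit an $M$-dimensional set and not a point, which should turn the exponent $rp$ of (3.1) into $rp-M$. The plan is to make $M\approx p/8$ suffice. This is the origin of $r-\frac18$.

## 4. A tower of skeleton bundles with mean dimension zero

Fix $r\ge1$ and put $s_j=64r\,2^j$, $N_j=(j+1)s_j$ for $j\ge0$. Start with $X_0=([0,1]^r)^{\mathbb Z}$ and a compatible metric $d_0\le1$.

**One storey.** The purpose is to attach to each time $n$ a parameter $q_n$ of dimension at most $s_j$ that pins down $N_j$ successive points of the orbit. Given $(X_j,T)$ and $d_j\le1$, choose a finite cover of $X_j$ by nonempty closed sets $F_v$ ($v\in V_j$) of diameter $<2^{-j}$ for $(d_j)_{N_j}$. Let $P_j$ be the set of probability vectors $q$ on $V_j$ with $|\mathrm{supp}\,q|\le s_j+1$; it is the $s_j$-skeleton of a simplex. Put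
$$R_j=\{(x,q)\in X_j\times P_j:\ q_v>0\Rightarrow x\in F_v\},\qquad R_j(x)=\{q:(x,q)\in R_j\}.$$
The set $R_j$ is closed: if $(x^i,q^i)\to(x,q)$ and $q_v>0$, then $q^i_v>0$ eventually, so $x^i\in F_v$ eventually, so $x\in F_v$. Define
$$X_{j+1}=\{(x,(q_n)_{n\in\mathbb Z})\in X_j\times P_j^{\mathbb Z}:\ q_n\in R_j(T^nx)\ \forall n\},\qquad T(x,(q_n))=(Tx,(q_{n+1})),$$
with metric $d_{j+1}=\max(d_j(x,x'),\delta_j((q_n),(q'_n)))$, where $\delta_j\le1$ is a compatible metric on $P_j^{\mathbb Z}$. Then $X_{j+1}$ is compact and $T$ is a homeomorphism of it.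

The fiber $R_j(x)$ is the $s_j$-skeleton of the full simplex on the nonempty set $\{v:x\in F_v\}$. For instance, if $s_j$ were $1$ and $x$ lay in exactly three of the sets, $R_j(x)$ would be the boundary of a triangle, a circle; if $x$ lay in one or two, a point or a segment. In general $R_j(x)$ is either a simplex or a proper skeleton of one. The cellular cochain complex of a simplex is acyclic in positive degrees, and passing to the $s_j$-skeleton cuts it off after degree $s_j$. Hence
$$R_j(x)\text{ is a nonempty connected finite complex, with reduced cohomology only in degree }s_j.\tag{4.1}$$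
In particular $X_{j+1}\to X_j$ is onto. Let $X=\varprojlim X_j$, with $d(x,x')=\sum_j2^{-j-1}d_j(x_j,x'_j)$. Since $d_0\le d_1\le\dots\le1$,
$$d(x,x')\le d_j(x_j,x_j')+2^{-j-1}.\tag{4.2}$$

**Lemma 4.1.** $\mathrm{mdim}(X,T)=0$.

*Proof.* Consider $X\to X_{j+1}\to P_j$, $x\mapsto q_0$. Let $q\in P_j$ and $v\in\mathrm{supp}\,q$. Every $x$ in the fiber over $q$ has $x_j\in F_v$, so by (4.2) the fiber has $d_{N_j}$-diameter at most $\mathrm{diam}_{(d_j)_{N_j}}F_v+2^{-j-1}<2^{1-j}$. Hence $\mathrm{Widim}_{2^{1-j}}(X,d_{N_j})\le\dim P_j\le s_j$. The inner limit in Definition 2.1 is an infimum, so whenever $2^{1-j}\le\varepsilon$ it is at most $s_j/N_j=1/(j+1)$. Letting $j\to\infty$, it is $0$ for every $\varepsilon$. $\square$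

Only the ratio $s_j/N_j$ mattered, and $N_j$ can be chosen after $s_j$. So we are free to make the $s_j$ large and growing; Section 6 uses this freedom.

**Periodic points.** Let $p$ be an odd prime, $G=\mathbb Z/p$, $K_j=\mathrm{Fix}(T^p|X_j)$, and $K=\mathrm{Fix}(T^p|X)=\varprojlim K_j$; $G$ acts via $T$. Then $K_0=[0,1]^{rp}$ with $G$ permuting coordinates, and
$$K_{j+1}=\{(x,(q_n)_{n\in\mathbb Z/p}):\ x\in K_j,\ q_n\in R_j(T^nx)\}.\tag{4.3}$$
So the fiber of $K_{j+1}\to K_j$ over $x$ is $\prod_{n\in\mathbb Z/p}R_j(T^nx)$, nonempty, and $T$ shifts the factors cyclically. Let $y:K\to K_0$ (and $K_j\to K_0$) be the equivariant projection.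

## 5. A free $\mathbb Z/p$-complex and the class $u$

Let $t=\lceil p/16\rceil$ and $M=2t$. Then $M\le p/8+2\le p$, as $p\ge3$. Let $\Gamma$ be the join of $M+1$ copies of the discrete set $G$. It is a finite simplicial complex, $M$-dimensional and $(M-1)$-connected. A simplex of $\Gamma$ is a choice of some of the copies together with one element in each, and $G$ translates these elements; so $G$ acts freely on points and on the set of simplices. We write $T$ for the generator of $G$ acting on $\Gamma$. For $p=3$: $t=1$, $M=2$, and $\Gamma$ has $9$ vertices, $27$ edges and $27$ triangles; $\Gamma/G$ has $3$, $9$ and $9$.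

Cohomology is sheaf (= Čech) cohomology with coefficients in $\mathbb F_p$, and $H^*_c$ has compact supports. For $p$ odd, $H^*(BG)=\Lambda[v]\otimes\mathbb F_p[u]$ with $\deg v=1$, $\deg u=2$. Write $u\in H^2(\Gamma/G)$ also for the pullback along the classifying map. Two properties matter.

- **(U1)** $u^t\ne0$ in $H^{2t}(\Gamma/G)$. As $\Gamma$ is $(M-1)$-connected, $\Gamma/G\to BG$ is an isomorphism on $\pi_i$ for $i<M$ and onto for $i=M$, hence injective on $H^i$ for $i\le M=2t$.
- **(U2)** The pullback of $u$ to $\Gamma$ is $0$, because $\Gamma\to BG$ factors through the contractible space $EG$.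

Their interplay is what makes the proof run. Let $\gamma:\Gamma\to\Gamma/G$ be the covering. On $H^*(\Gamma/G;\mathbb F_p)$ the class $u$ acts with $u^t\neq0$. On $H^*(\Gamma/G;\gamma_*\mathbb F_p)=H^*(\Gamma)$ it acts through its pullback to $\Gamma$, that is, by $0$. So *$u$ kills coefficients induced from the covering*.

Here are the further facts that we use, for locally compact Hausdorff spaces.

- **(H1)** $H^*(L,\partial L)=H^*_c(L\setminus\partial L)$ for compact pairs, and Čech cohomology of compact pairs is continuous: $H^*(\varprojlim)=\varinjlim H^*$.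
- **(H2)** If $g:U'\to U$ is proper, then $H_c^*(U')=H_c^*(U;Rg_*\mathbb F_p)$, the pullback $g^*$ on $H^*_c$ is induced by the unit $\mathbb F_p\to Rg_*\mathbb F_p$, and (proper base change) $(R^kg_*\mathbb F_p)_a=H^k(g^{-1}(a))$.
- **(H3)** In the derived category $D(U)$ of sheaves of $\mathbb F_p$-vector spaces, a class $u\in H^2(U)$ is a morphism $\mathbb F_p\to\mathbb F_p[2]$. For $B\in D(U)$ it gives $B\otimes u:B\to B[2]$, natural in $B$ and compatible with shifts up to sign. So $u$ acts on $H_c^*(U;B)$, and the action commutes up to sign with all maps induced by morphisms $B\to B'[k]$. On $H_c^*(U;\mathbb F_p)$ it is the cup product.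

**The spaces $U_j$.** Let $O_0=\{w\in K_0:|w-c|_\infty<\frac14\}$, let $O_j$ be its preimage in $K_j$, and $U_j=(O_j\times\Gamma)/G$ for the diagonal free action. The maps $U_{j+1}\to U_j$ are proper and surjective. The space $U_0$ is the open cube bundle of radius $\frac14$ in the vector bundle $\xi=(\mathbb R^{rp}\times\Gamma)/G\to\Gamma/G$, with coordinates centered at $c$. As $G$ has odd order, its image in $\{\pm1\}$ under the determinant is trivial, so $\xi$ is orientable. Let $z_0\in H_c^{rp}(U_0)$ be the Thom class and $z_j\in H_c^{rp}(U_j)$ its pullback. Pull $u$ back to $U_j\to\Gamma/G$ and keep the name $u$; cup product with $u$ on $H_c^*(U_j)$ is compatible with pullbacks. By the Thom isomorphism and (U1),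
$$u^tz_0\neq0.\tag{5.1}$$

## 6. The equivariant Thom class survives the tower

The goal of this section is the following intersection statement.

**Proposition 6.1.** Let $F:K\to\mathbb R^{rp}=(\mathbb R^r)^{\mathbb Z/p}$ and $a:\Gamma\to\mathbb R^{rp}$ be continuous and $G$-equivariant, with $|F(x)-y(x)|_\infty\le\frac1{16}$ for all $x\in K$ and $|a(e)-c|_\infty\le\frac1{16}$ for all $e\in\Gamma$. Then $F(x)=a(e)$ for some $x\in K$, $e\in\Gamma$.

How could $z_j$ die on the next storey? By the Leray filtration of $U_{j+1}\to U_j$, it must be hit from the positive-degree cohomology of the fibers. That cohomology sits in degrees $s,2s,3s,\dots$ ($s=s_j$), so only about $rp/s$ of these degrees can interfere. In each of them, $G$ permutes the Künneth summands freely. For $p=3$, $H^s$ of the fiber has summands indexed by $\{0\},\{1\},\{2\}$, and $H^{2s}$ has summands indexed by $\{0,1\},\{1,2\},\{2,0\}$; both are single free orbits. Only $H^{3s}$, indexed by $\{0,1,2\}$, is not of this kind, and its degree is too high to matter. So the coefficients are induced,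 and one multiplication by $u$ gets past each level.

**Lemma 6.2.** Let $s=s_j$, $\bar\pi:U_{j+1}\to U_j$, and $w\in H_c^m(U_j)$ with $1\le m\le ps$. If $\bar\pi^*w=0$, then $u^\tau w=0$ with $\tau=\lfloor(m-1)/s\rfloor$.

*Proof.* Write $U=U_j$, $\tilde U=O_j\times\Gamma$, $\gamma:\tilde U\to U$ for the $G$-covering, and $\tilde\pi:\tilde U'=O_{j+1}\times\Gamma\to\tilde U$, which is the base change of $\bar\pi$ along $\gamma$. Put $C=R\bar\pi_*\mathbb F_p$ and $\mathcal F_k=R^k\bar\pi_*\mathbb F_p$.

**Step 1: the direct images vanish outside multiples of $s$.** This step computes $\mathcal F_k$ after pullback to $\tilde U$. We have $\gamma^*\mathcal F_k=R^k\tilde\pi_*\mathbb F_p$. By (4.3), $\tilde U'$ is the fiber product over $\tilde U$ of the proper maps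
$$r_n:\{(x,e,q):(x,e)\in\tilde U,\ q\in R_j(T^nx)\}\to\tilde U,\qquad n\in\mathbb Z/p,$$
so the stalk at $(x,e)$ is $H^k(\prod_nR_j(T^nx))$. By (4.1) and Künneth it vanishes unless $k\in\{0,s,2s,\dots,ps\}$ and is $\mathbb F_p$ for $k=0$. So the unit gives $\mathbb F_p\cong\mathcal F_0$. Put $\mathcal S_n=R^sr_{n*}\mathbb F_p$, and for $\sigma\subset\mathbb Z/p$ with $|\sigma|=i$ let $\mathcal S_\sigma\subset R^{is}\tilde\pi_*\mathbb F_p$ be the image of $\bigotimes_{n\in\sigma}\mathcal S_n$ under the cup product of pullbacks. By Künneth on stalks, where each factor has cohomology only in degrees $0$ and $s$,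
$$R^{is}\tilde\pi_*\mathbb F_p=\bigoplus_{|\sigma|=i}\mathcal S_\sigma .\tag{6.1}$$

**Step 2: $T$ permutes the summands.** We compare two stalks of the pulled-back sheaf over the same point. Let $\mathcal F=\mathcal F_{is}$. For $a\in\tilde U$ the fibers $\tilde\pi^{-1}(a)$ and $\tilde\pi^{-1}(Ta)$ both project homeomorphically onto $\bar\pi^{-1}([a])$, compatibly with the homeomorphism $T:\tilde\pi^{-1}(a)\to\tilde\pi^{-1}(Ta)$. So the identification $(\gamma^*\mathcal F)_{Ta}=\mathcal F_{[a]}=(\gamma^*\mathcal F)_a$ is $T^*$. As $T$ replaces $(q_n)$ by $(q_{n+1})$, $T^*$ sends a class coming from the $n$-th factor at $Ta$ to one coming from the $(n+1)$-st factor at $a$. Hence it carries $(\mathcal S_\sigma)_{Ta}$ onto $(\mathcal S_{\sigma+1})_a$.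

**Step 3: for $1\le i\le p-1$, $u$ acts as $0$ on $H_c^*(U;\mathcal F_{is})$.** We show that $\mathcal F=\mathcal F_{is}$ is induced. A subset of $\mathbb Z/p$ with nontrivial stabilizer is invariant under all of $G$, since $p$ is prime, so it is empty or everything. Hence $G$ acts freely on the $i$-subsets. Let $\Sigma$ be a set of orbit representatives and $\mathcal H=\bigoplus_{\sigma\in\Sigma}\mathcal S_\sigma$, a direct summand of $\gamma^*\mathcal F$. Consider the composite
$$\mathcal F\to\gamma_*\gamma^*\mathcal F\to\gamma_*\mathcal H$$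
of adjunction and projection. The stalk of $\gamma_*\mathcal H$ at $[a]$ is $\bigoplus_k\mathcal H_{T^ka}$. By Step 2 the component of the composite at $T^ka$ is, after identification, the projection of $\mathcal F_{[a]}=\bigoplus_\sigma(\mathcal S_\sigma)_a$ onto $\bigoplus_{\sigma\in\Sigma}(\mathcal S_{\sigma+k})_a$. The translates $\Sigma+k$, $k\in\mathbb Z/p$, partition the $i$-subsets, so the composite is an isomorphism on stalks: $\mathcal F\cong\gamma_*\mathcal H$. Since $\gamma$ is a finite covering, $H_c^*(U;\mathcal F)\cong H_c^*(\tilde U;\mathcal H)$, and by the projection formula $\gamma_*\mathcal H\otimes u=\gamma_*(\mathcal H\otimes\gamma^*u)$. But $\gamma^*u\in H^2(\tilde U)$ is pulled back, along $\tilde U\to\Gamma$, from the pullback of $u$ to $\Gamma$, which is $0$ by (U2). So $u$ acts as $0$.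

**Step 4: climbing down the truncations.** Now we trade each level for one factor $u$. Let $C_i=\tau_{\le is}C$, $0\le i\le p$. By Step 1, $C_0\cong\mathbb F_p$, $C_p=C$, and there are triangles
$$C_{i-1}\to C_i\to\mathcal F_{is}[-is]\xrightarrow{\ \partial\ }C_{i-1}[1]\qquad(1\le i\le p).$$
Let $w_i\in H_c^m(U;C_i)$ be the image of $w=w_0$. By (H2), $w_p$ is $\bar\pi^*w=0$. The kernel of $H_c^m(U;C_{i-1})\to H_c^m(U;C_i)$ is a quotient of $H_c^{m-1-is}(U;\mathcal F_{is})$, which is $0$ if $is>m-1$, that is, if $i>\tau$. Going down from $i=p$, we get $w_\tau=0$. Since $m\le ps$, we have $\tau\le p-1$: the bad level $i=p$ has been passed for reasons of degree.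

Now suppose $u^bw_i=0$ for some $1\le i\le\tau$. Then $u^bw_{i-1}$ maps to $0$ in $H_c^{m+2b}(U;C_i)$, so $u^bw_{i-1}=\partial\alpha$ with $\alpha\in H_c^{m+2b-1-is}(U;\mathcal F_{is})$. By Step 3, $u\alpha=0$, so $u^{b+1}w_{i-1}=\pm\partial(u\alpha)=0$. Starting from $i=\tau$, $b=0$, we arrive at $u^\tau w_0=0$. $\square$

**Lemma 6.3.** $z_j\neq0$ for all $j$.

*Proof.* We spend the powers of $u$ in (5.1) storey by storey. Let $\tau_j=\lfloor(rp+2t)/s_j\rfloor$ and $a_j=t-\sum_{i<j}\tau_i$. As $2t\le p\le rp$ and $\sum_j1/s_j=\frac1{64r}\cdot2=\frac1{32r}$,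
$$\sum_j\tau_j\le\frac{2rp}{32r}=\frac p{16}\le t,$$
so $a_j\ge0$ for all $j$. We show $u^{a_j}z_j\ne0$ by induction. For $j=0$ this is (5.1). Suppose it holds for $j$ but $u^{a_{j+1}}z_{j+1}=0$. Then $w=u^{a_{j+1}}z_j$ has $\bar\pi^*w=0$ and degree $m$ with $1\le m\le rp+2t\le2rp\le ps_j$. Lemma 6.2 applies with $\tau\le\tau_j$, so $u^{\tau_j}w=u^{a_j}z_j=0$, a contradiction. $\square$

*Proof of Proposition 6.1.* Let $B=\{|w-c|_\infty\le\frac14\}$, let $L,\partial L$ be the preimages of $B,\partial B$ in $K$ and $L_j,\partial L_j$ those in $K_j$. Write $\mathbf L=(L\times\Gamma)/G$, $\partial\mathbf L=(\partial L\times\Gamma)/G$, and likewise $\mathbf L_j,\partial\mathbf L_j$.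

**Step 1: a nonzero class on the limit.** By (H1), $H^{rp}(\mathbf L,\partial\mathbf L)=\varinjlim H^{rp}(\mathbf L_j,\partial\mathbf L_j)=\varinjlim H_c^{rp}(U_j)$. An element of a direct limit vanishes only if it vanishes at a finite stage, so by Lemma 6.3 the class $z_\infty$ induced by $z_0$ is nonzero.

**Step 2: if the images are disjoint, $z_\infty$ vanishes.** Suppose $F(x)\neq a(e)$ for all $x,e$. By compactness there is $\eta\in(0,\frac18]$ with $|F(x)-a(e)|_\infty\ge\eta$ on $L\times\Gamma$. Put
$$\theta_\lambda(x,e)=(1-\lambda)(y(x)-c)+\lambda(F(x)-a(e))=(y(x)-c)+\lambda\big((F(x)-y(x))-(a(e)-c)\big),$$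
which is equivariant. On $\partial L\times\Gamma$ we have $|\theta_\lambda|_\infty\ge\frac14-\frac1{16}-\frac1{16}=\frac18\ge\eta$; on $L\times\Gamma$, $|\theta_\lambda|_\infty\le\frac38$. Let $\xi_{\le1}$ be the compact bundle of vectors of sup norm at most $1$ and $\xi_{[\eta,1]}$ the closed subset of norm at least $\eta$. Then $[(x,e)]\mapsto[(\theta_\lambda(x,e),e)]$ is a homotopy of maps of pairs $(\mathbf L,\partial\mathbf L)\to(\xi_{\le1},\xi_{[\eta,1]})$. Let $\Phi\in H^{rp}(\xi_{\le1},\xi_{[\eta,1]})$ be the Thom class; as $\eta<\frac14$, it restricts to $(\xi_{\le1/4},\xi_{=1/4})$, and the restriction is $z_0$. At $\lambda=0$ the map is the projection $(\mathbf L,\partial\mathbf L)\to(\mathbf L_0,\partial\mathbf L_0)=(\xi_{\le1/4},\xi_{=1/4})$ followed by inclusion, so it pulls $\Phi$ back to $z_\infty\ne0$. At $\lambda=1$ it factors through $(\xi_{[\eta,1]},\xi_{[\eta,1]})$, so it pulls $\Phi$ back to $0$. This contradicts homotopy invariance. $\square$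

## 7. Random equivariant maps that rarely meet a given small set

Now we need many maps $a$. To imitate (3.1), they should be spread out so much that a set of diameter $\delta$ is hit with probability about $\delta^{rp-M}$. One might take one map $a$ and translate it by a random vector of $\mathbb R^{rp}$, but a translation is $G$-equivariant only if its vector is constant in $n$, which leaves $r$ random parameters and not $rp$. Linear equivariant maps are more plentiful: on functions of $n\in\mathbb Z/p$ they are the Fourier multipliers. A random multiplier applied to $e$ gives a well-spread vector provided that the Fourier coefficients of $e$ do not vanish. So we first map $\Gamma$ to functions with few small Fourier coefficients. We allow vector values in $\mathbb C^D$, to make the vanishing of a coefficient rare, with $D$ fixed as $p\to\infty$, so that constants stay of the form $C^p$. With $D$ fixed we cannot ask that *no* coefficient $\hat e_k\in\mathbb C^D$ vanish: the space of such $e$ is homotopy equivalent to a product of spheres $S^{2D-1}$, which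 is only $(2D-2)$-connected, so the extension over skeleta would stop long before dimension $M$. We therefore tolerate a proportion $\theta$ of vanishing coefficients, and pay $5\theta rp$ in the exponent.

**Proposition 7.1.** Let $0<\theta\le\frac1{10}$. There is $C=C(r,\theta)\ge1$ such that for every odd prime $p$ there are a compact metrizable probability space $\mathcal G$ (with its Borel structure) and a jointly continuous map $\mathcal G\times\Gamma\to\mathbb R^{rp}$, $(g,x)\mapsto a_g(x)$, each $a_g$ being $G$-equivariant with $|a_g-c|_\infty\le\frac1{16}$, such that for every $A\subset\mathbb R^{rp}$ of sup-diameter $\le\delta\in(0,1]$ the event $\{a_g(\Gamma)\cap A\ne\emptyset\}$ is contained in an event of probability at most $C^p\,\delta^{\,rp-M-5\theta rp}$.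

*Proof.* Constants $C_i$ depend only on $r,\theta$. Let $D=\lceil1/\theta\rceil$, $\ell=\lfloor\theta p\rfloor$, $h=\sqrt{\theta/(72D)}\le1$. Let $\mathcal W$ be the space of functions $e:\mathbb Z/p\to\mathbb C^D$ with $(Te)_n=e_{n+1}$, the $\ell^2$-norm $\|\cdot\|$, and the unitary Fourier transform $\hat e_k=p^{-1/2}\sum_ne_n\omega^{-nk}$, $\omega=e^{2\pi i/p}$. Then $\widehat{(Te)}_k=\omega^k\hat e_k$.

**Step A (spread spectrum).** We map $\Gamma$ equivariantly to functions almost all of whose Fourier coefficients have norm $1$. Let $\mathcal O=\{e\in\mathcal W:\hat e_k=0\text{ for at most }\ell\text{ indices }k\}$, an open $G$-invariant set. Its complement is a finite union of linear subspaces of real codimension $c_0=2D(\ell+1)>2p$, because $\ell+1>\theta p$ and $D\ge1/\theta$.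

The set $\mathcal O$ is $(c_0-2)$-connected. It is nonempty. Let $f:S^i\to\mathcal O$ be continuous, $0\le i\le c_0-2$, and let $3\eta$ be less than the distance of $f(S^i)$ from the complement of $\mathcal O$. Extend $f$ to the disk with values in the vector space $\mathcal W$, and approximate the extension within $\eta$ by a piecewise linear map $f_1$. The image of $f_1$ lies in finitely many affine subspaces of dimension $\le i+1$. If $S$ is one of the subspaces of codimension $c_0$, the vectors $v$ for which $f_1+v$ meets $S$ lie in finitely many affine subspaces of dimension $\le\dim S+i+1<\dim\mathcal W$. So there is $v$ of norm less than $\eta$ such that $f_1+v$ has values in $\mathcal O$. On $S^i$ the straight segment from $f$ to $f_1+v$ stays within $2\eta$ of $f(S^i)$, hence in $\mathcal O$. Gluing the segment homotopy to $f_1+v$ extends $f$ over the disk within $\mathcal O$.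

Since $M\le p$, $\mathcal O$ is $(M-1)$-connected. As $G$ acts freely on the simplices of $\Gamma$, we obtain an equivariant map $\Gamma\to\mathcal O$ skeleton by skeleton: extend over one simplex per orbit and transport by $G$. For $e\in\mathcal O$ let $\lambda(e)>0$ be the $(\ell+1)$-st smallest of the numbers $|\hat e_k|$; it is continuous and $G$-invariant. Replacing $\hat e_k$ by $\hat e_k/\max(|\hat e_k|,\lambda(e))$ is continuous and equivariant, makes all norms $\le1$, and makes the norm equal to $1$ whenever $|\hat e_k|\ge\lambda(e)$, that is, for all but at most $\ell$ indices. The result is an equivariant continuous map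
$$\varphi:\Gamma\to\mathcal Z:=\{e:|\hat e_k|\le1\ \forall k,\ |\hat e_k|=1\text{ for all but at most }\ell\text{ indices}\},$$
and $\mathcal Z$ is compact.

**Step B (few cells).** The map $\varphi$ may be very complicated; we push it into a set that has at most $C^p$ cells of dimension $\le M$. Identify $\mathcal W=\mathbb R^{2Dp}$ by real and imaginary parts in the time domain; $G$ permutes the coordinates and preserves the cubical lattice structure of mesh $h$. Take an iterated barycentric subdivision $\Gamma'$ of $\Gamma$, which is equivariant, such that $\varphi(\Delta)$ has sup-diameter $\le h$ for every simplex $\Delta$ of $\Gamma'$. Let $\mathcal C(\Delta)$ be the smallest lattice box containing $\varphi(\Delta)$. Its sides are $\le3h$, and $\Delta\mapsto\mathcal C(\Delta)$ is monotone and equivariant. The $i$-skeleton of the contractible cubical complex $\mathcal C(\Delta)$ is $(i-1)$-connected. So inductively, over one simplex per orbit, we get an equivariant continuous $\psi:\Gamma\to\mathcal W$ with $\psi(\Delta)\subset\mathrm{sk}_{\dim\Delta}\mathcal C(\Delta)$: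 the boundary of an $i$-simplex is already mapped to $\mathrm{sk}_{i-1}\mathcal C(\Delta)$, and the map extends inside $\mathrm{sk}_i\mathcal C(\Delta)$. Thus $\psi(\Gamma)\subset\mathcal E$, where $\mathcal E$ is the union of all lattice cubes of dimension $\le M$ all of whose points have sup-distance $\le3h$ from $\mathcal Z$.

For $e\in\mathcal E$ pick $e^0\in\mathcal Z$ with $|e-e^0|_\infty\le3h$. Then $\sum_k|\hat e_k-\hat e^0_k|^2=\|e-e^0\|^2\le2Dp\cdot9h^2=\theta p/4$, so at most $\theta p$ indices have $|\hat e_k-\hat e_k^0|>\frac12$. Hence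
$$\#\{k:|\hat e_k|<\tfrac12\}\le\ell+\theta p\le2\theta p,\qquad\|e\|\le\sqrt p+\tfrac12\sqrt{\theta p}\le2\sqrt p.\tag{7.1}$$
The minimal vertex $h\alpha$, $\alpha\in\mathbb Z^{2Dp}$, of each of the cubes lies in $\mathcal E$, so $|\alpha|_2^2\le4p/h^2$. The number of such $\alpha$ is at most $\sum_\alpha e^{4p/h^2-|\alpha|_2^2}=e^{4p/h^2}\big(\sum_{i\in\mathbb Z}e^{-i^2}\big)^{2Dp}$, and each $\alpha$ belongs to at most $2^{2Dp}$ cubes. A cube of side $h\le1$ and dimension $\le M$ is covered by $\lceil h/\varepsilon\rceil^M\le(2/\varepsilon)^M$ sets of sup-diameter $\le\varepsilon$, for $0<\varepsilon\le1$. So $\mathcal E$ is covered by at most $C_1^p(2/\varepsilon)^M$ nonempty subsets of sup-diameter $\le\varepsilon$. Choose a point of $\mathcal E$ in each, its *center*.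

**Step C (random multipliers, folded).** This step defines $a_g$. Let $\hat g_k^{(i)}$, $1\le i\le r$, $k\in\mathbb Z/p$, be independent and uniform in the closed unit ball of $\mathbb C^D$; $\mathcal G$ is the product of these balls. For $e\in\mathcal W$ define $z^{(i)}(e)\in\mathbb C^{\mathbb Z/p}$ and $q_n^{(i)}(e)$ by
$$\widehat{z^{(i)}(e)}_k=\sum_\alpha\hat g_{k,\alpha}^{(i)}\hat e_{k,\alpha},\qquad q_n^{(i)}(e)=\mathrm{Re}\,z^{(i)}(e)_n .$$
These are real-linear and equivariant in $e$, and by Cauchy–Schwarz in $\mathbb C^D$, $\|z^{(i)}(e)-z^{(i)}(e')\|\le\|e-e'\|$. The values $q_n$ need not be small, so we fold the line. Let $\chi(\varrho)=\mathrm{dist}(\varrho,\frac14\mathbb Z)-\frac1{16}\in[-\frac1{16},\frac1{16}]$; it is $1$-Lipschitz, and affine of slope $\pm1$ on each $[\frac k8,\frac{k+1}8]$, $k\in\mathbb Z$. Put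
$$a_g(x)_{n,i}=\tfrac12+\chi\big(q_n^{(i)}(\psi(x))\big).$$
Then $a_g$ is equivariant, jointly continuous in $(g,x)$, and $|a_g-c|_\infty\le\frac1{16}$.

**Step D (small balls).** We show: *for fixed $e\in\mathcal E$, $i$, $\kappa\subset\mathbb Z/p$ with $|\kappa|=m$, and intervals $I_n$ ($n\in\kappa$) of length $\le4\delta$, $\delta\le1$,*
$$P\big(q_n^{(i)}(e)\in I_n\ \forall n\in\kappa\big)\le C_4^p\,\delta^{\max(0,m-4\theta p)}.\tag{7.2}$$
Let $J=\{k:|\hat e_k|\ge\frac12\}$; by (7.1), $|J|\ge(1-2\theta)p$. Write $z=z^{(i)}(e)$ and condition on $\hat g_k^{(i)}$, $k\notin J$. By unitary invariance, $\hat z_k$ is distributed as $|\hat e_k|$ times a complex coordinate of a uniform point of the unit ball of $\mathbb C^D$. Such a coordinate has density $\frac D\pi(1-|\zeta|^2)^{D-1}\le\frac D\pi$. So the $\hat z_k$, $k\in J$, are independent with densities $\le\frac D\pi|\hat e_k|^{-2}\le\frac{4D}\pi$. Let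
$$\mathcal V=\{v\in\mathbb C^{\mathbb Z/p}:\hat v_k=0\ \forall k\notin J\},\qquad\dim_{\mathbb R}\mathcal V=2|J|.$$
As the Fourier transform is unitary and $4D/\pi>1$, the component $v$ of $z$ in $\mathcal V$ has density $\le(4D/\pi)^p$, and $\|v\|\le\|z\|\le\|e\|\le2\sqrt p$. The component of $z$ orthogonal to $\mathcal V$ is fixed by the conditioning, so the event says that $\mathrm{Re}\,v_n\in I'_n$ for $n\in\kappa$, with translated intervals $I_n'$.

Let $\mathcal R$ be the real subspace of real-valued elements of $\mathcal V$ supported in $\kappa$. It is the intersection, inside a space of real dimension $2p$, of subspaces of dimensions $2|J|$ and $m$. So $b:=\dim\mathcal R\ge m+2|J|-2p\ge m-4\theta p$. For $w\in\mathcal R$ the real inner product is $\langle v,w\rangle=\sum_{n\in\kappa}\mathrm{Re}(v_n)w_n$; hence the projection of $v$ to $\mathcal R$ is the orthogonal projection of $(\mathrm{Re}\,v_n)_{n\in\kappa}\in\mathbb R^\kappa$. On the event it lies in a fixed ball of radius $2\delta\sqrt p$. The component of $v$ in the orthogonal complement of $\mathcal R$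 in $\mathcal V$ has norm $\le2\sqrt p$. Let $\omega_n$ be the volume of the unit $n$-ball. From $\Gamma(x+1)\ge(x/e)^x$ we get, for $n\ge1$,
$$\omega_n(2\sqrt p)^n\le(8\pi ep/n)^{n/2}\le e^{4\pi p},$$
where the last step is $\max_n(A/n)^{n/2}\le e^{A/(2e)}$; for $n=0$ the value is $1$. So the conditional probability is at most $(4D/\pi)^p\,\delta^b\,e^{4\pi p}\,e^{4\pi p}$. Since $b\ge\max(0,m-4\theta p)$ and $\delta\le1$, this gives (7.2).

**Step E (union bound).** Let $A$ be nonempty of sup-diameter $\le\delta\le1$ and $v\in A$. Suppose $a_g(x)\in A$, and put $e'=\psi(x)\in\mathcal E$. Let $\varepsilon=\delta\sqrt{\theta/(2D)}\le1$, and let $e$ be the center of a covering set of Step B that contains $e'$. Then $\|z^{(i)}(e)-z^{(i)}(e')\|^2\le\|e-e'\|^2\le2Dp\,\varepsilon^2=\delta^2\theta p$, so for each $i$ at most $\theta p$ indices $n$ have $|q_n^{(i)}(e)-q_n^{(i)}(e')|>\delta$. Let $\kappa$ be the set of remaining pairs $(n,i)$ and $\kappa_i$ its slices, $|\kappa_i|\ge(1-\theta)p$. For $(n,i)\in\kappa$,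
$$\big|\tfrac12+\chi(q_n^{(i)}(e))-v_{n,i}\big|\le\delta+\delta=2\delta .$$
If $q_n^{(i)}(e)\in[\frac{k_n}8,\frac{k_n+1}8]$, where $\chi$ is affine of slope $\pm1$, then $q^{(i)}_n(e)$ lies in an interval of length $\le4\delta$ determined by $k_n$ and $v$. Moreover $|k_n|\le8|q_n^{(i)}(e)|+1$, so $k_n^2\le128\,q_n^{(i)}(e)^2+2$ and, as $\|z^{(i)}(e)\|^2\le\|e\|^2\le4p$, $\sum_nk_n^2\le128\cdot4p+2p=514p$. So for each $i$ there are at most $e^{514p}\big(\sum_{l\in\mathbb Z}e^{-l^2}\big)^p=C_3^p$ choices of $(k_n)_{n\in\kappa_i}$.

Thus $\{a_g(\Gamma)\cap A\ne\emptyset\}$ is contained in a finite union, over $e$, $\kappa$ and the $k_n$, of events treated in Step D. For given $e$ and $\kappa$, by (7.2) and independence in $i$, the probability is at most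
$$\prod_{i=1}^r(C_3C_4)^p\,\delta^{\max(0,|\kappa_i|-4\theta p)}\le(C_3C_4)^{rp}\,\delta^{rp-5\theta rp}.$$
There are at most $2^{rp}$ sets $\kappa$ and at most $C_1^p(2/\varepsilon)^M\le C_5^p\,\delta^{-M}$ centers, because $M\le p$. Summing gives the claim. $\square$

## 8. From small-ball bounds to rate distortion, and the proof of Theorem A

The next proposition is about any periodic measures that satisfy a bound like (3.1). The issue is that rate distortion concerns a limit measure $\mu$ and some block length $N$, while the bound concerns points of period $p$. We convert a code for $\mu$ into a code for period-$p$ points, and then argue as in Section 1.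

**Proposition 8.1.** Let $(Z,T)$ be a system, $\mathbf d\in\mathscr D(Z)$, and $f:Z\to[-1,2]^r$ with $|f(x)-f(x')|_\infty\le L\,\mathbf d(x,x')$, $L>0$. For $T^px=x$ put $F(x)=(f(T^nx))_{n\in\mathbb Z/p}$. Let $C\ge1$ and $\rho>0$, and suppose that for infinitely many $p$ there is a Borel probability measure $\nu_p$ on $\mathrm{Fix}(T^p|Z)$ with
$$\nu_p(F\in A)\le C^p\delta^{\rho p}\quad\text{for every Borel $A\subset \mathbb R^{rp}$ of sup-diameter}\le\delta\in(0,1].\tag{8.1}$$
Put $\mu_p=\frac1p\sum_{n=0}^{p-1}T^n_*\nu_p$, which is $T$-invariant because $T^p_*\nu_p=\nu_p$. If $\mu$ is a weak limit of $\mu_p$ along a sequence of such $p\to\infty$, then $\underline{\mathrm{rdim}}(Z,T,\mathbf d,\mu)\ge\rho$.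

*Proof.* Let $\varepsilon>0$ and let $\beta>R(\mathbf d,\mu,\varepsilon)$ (if $R=\infty$, there is nothing to bound).

**Step 1 (a finite channel).** We replace a good code for $\mu$ by one that makes sense for nearby measures. There are $N$, $\mathbf X\sim\mu$ and $\mathbf Y\in Z^N$ with $I(\mathbf X;\mathbf Y)<N\beta$ and $E_0:=\mathbb E\frac1N\sum_n\mathbf d(T^n\mathbf X,\mathbf Y_n)<\varepsilon$. Choose $\eta>0$ with $E_0+4\eta<\varepsilon$. There is a finite partition $\{P_i\}$ of $Z$ into nonempty Borel sets with $\mu(\partial P_i)=0$ and $\mathbf d_N$-diameter $<\eta$: about each point all but countably many $\mathbf d_N$-spheres of radius less than $\eta/3$ are $\mu$-null, so finitely many balls with null boundary cover $Z$, and we make them disjoint and drop empty sets. Choose $x_i\in P_i$. Quantize $\mathbf Y$ coordinatewise to a finite-valued $\mathbf Y'$ with $\mathbf d(\mathbf Y_n,\mathbf Y_n')<\eta$. Let $\bar{\mathbf X}$ be the index of the cell of $\mathbf X$, and $W(\cdot|i)$ the conditional law of $\mathbf Y'$ given $\bar{\mathbf X}=i$ (a fixed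 law on the same finite set if $\mu(P_i)=0$). Let $\mathsf D(i,\mathbf y)=\frac1N\sum_{n<N}\mathbf d(T^nx_i,\mathbf y_n)$. For a probability measure $\lambda$ on $Z$ let $I_\lambda$ and $\mathsf D_\lambda$ be the mutual information and the expected $\mathsf D$ for the input law $(\lambda(P_i))_i$ and the channel $W$. By (I1), $I_\mu<N\beta$; and $\mathsf D_\mu\le E_0+2\eta$. Both quantities are continuous in the finite vector $(\lambda(P_i))_i$, and $\mu_p(P_i)\to\mu(P_i)$ along the sequence because $\mu(\partial P_i)=0$. So for large $p$ in the sequence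
$$I_{\mu_p}<N\beta,\qquad\mathsf D_{\mu_p}+\eta+N\,\mathrm{diam}(Z)/p<\varepsilon.\tag{8.2}$$

**Step 2 (coding a whole period).** We use the channel on successive blocks with a random starting time. Let $\mathbf X\sim\nu_p$ and let $J$ be uniform on $\mathbb Z/p$, independent of $\mathbf X$. Given $J$ and $\mathbf X$, for $0\le b<\lfloor p/N\rfloor$ choose the blocks $(\mathbf Y_{J+bN},\dots,\mathbf Y_{J+bN+N-1})$ (indices mod $p$) independently, with law $W(\cdot\,|\,\text{index of the cell of }T^{J+bN}\mathbf X)$. Let the fewer than $N$ remaining $\mathbf Y_n$ be a fixed point of $Z$.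

*Information.* Given $J=j$, the blocks are conditionally independent given $\mathbf X$, and block $b$ depends on $\mathbf X$ only through the cell of $T^{j+bN}\mathbf X$. Since $H(\mathbf Y)\le\sum_bH(\text{block }b)$ and $H(\mathbf Y|\mathbf X)=\sum_bH(\text{block }b\,|\,\text{its cell})$, we get $I(\mathbf X;\mathbf Y|J=j)\le\sum_bI_{T^{j+bN}_*\nu_p}$. By (I1) and (I2) with $I(\mathbf X;J)=0$, and by concavity (I3),
$$I(\mathbf X;\mathbf Y)\le I(\mathbf X;\mathbf Y|J)\le\Big\lfloor\frac pN\Big\rfloor\frac1p\sum_{n\in\mathbb Z/p}I_{T^n_*\nu_p}\le\Big\lfloor\frac pN\Big\rfloor I_{\mu_p}\le p\beta .$$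

*Distortion.* If $i$ is the cell of $T^{J+bN}\mathbf X$, then $\mathbf d(T^{J+bN+l}\mathbf X,\mathbf Y_{J+bN+l})\le\eta+\mathbf d(T^lx_i,\mathbf Y_{J+bN+l})$ for $0\le l<N$. So block $b$ contributes at most $N\eta+N\mathsf D(i,\text{block})$ to the sum over $n$. Averaging over $J$, and using that $\mathsf D_\lambda$ is linear in $\lambda$, we get from (8.2)
$$\mathbb E\frac1p\sum_{n\in\mathbb Z/p}\mathbf d(T^n\mathbf X,\mathbf Y_n)\le\frac{N\lfloor p/N\rfloor}p(\eta+\mathsf D_{\mu_p})+\frac{N\,\mathrm{diam}(Z)}p<\varepsilon .$$

**Step 3 (lower bound).** Now (8.1) forces $\beta$ to be large. Let $\mathbf U=F(\mathbf X)$ and $\mathbf V=(f(\mathbf Y_n))_n$. Then $I(\mathbf U;\mathbf V)\le p\beta$ and $\mathbb E\frac1p\sum_n|\mathbf U_n-\mathbf V_n|_\infty<L\varepsilon$. Fix $0<\kappa<\min(\frac12,\rho/r)$ and let $\delta=L\varepsilon/\kappa^2$, with $\varepsilon$ so small that $\delta\le\frac12$. Let $\mathcal A$ be the Borel set of pairs $(u,v)$ in $([-1,2]^r)^p\times([-1,2]^r)^p$ with $\#\{n:|u_n-v_n|_\infty>\delta\}\le\kappa p$. By Markov's inequality the expected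 proportion of $n$ with $|\mathbf U_n-\mathbf V_n|_\infty>\delta$ is at most $L\varepsilon/\delta=\kappa^2$, and by Markov again $P((\mathbf U,\mathbf V)\in\mathcal A)\ge1-\kappa$.

For fixed $v$ the set $\{u:(u,v)\in\mathcal A\}$ is covered by at most $2^p(4/\delta)^{r\kappa p}$ product sets of sup-diameter $\le2\delta\le1$: choose the set of bad indices, and at each bad index one of at most $\lceil3/\delta\rceil^r\le(4/\delta)^r$ cubes of side $\le\delta$ that subdivide $[-1,2]^r$; at the good indices $u_n$ is within $\delta$ of $v_n$. By (8.1),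
$$(P_{\mathbf U}\times P_{\mathbf V})(\mathcal A)\le\Theta:=2^p(4/\delta)^{r\kappa p}\,C^p(2\delta)^{\rho p}=\big[2C\,4^{r\kappa}2^\rho\,\delta^{\rho-r\kappa}\big]^p .$$
As $\rho>r\kappa$, $\Theta<1$ for small $\varepsilon$, uniformly in $p$. By (I5),
$$p\beta\ge I(\mathbf U;\mathbf V)\ge(1-\kappa)\,p\Big[\rho\log\frac1{2\delta}-r\kappa\log\frac4\delta-1-\log C\Big]-1 .$$
Since $\log\frac1\delta=\log\frac1\varepsilon+\log\frac{\kappa^2}L$, dividing by $p$ gives $\beta\ge(1-\kappa)(\rho-r\kappa)\log\frac1\varepsilon-C'$ with $C'$ independent of $\varepsilon,p,\beta$. As $\beta>R(\mathbf d,\mu,\varepsilon)$ was arbitrary, $R(\mathbf d,\mu,\varepsilon)$ satisfies the same bound for all small $\varepsilon$. The measure $\mu$ does not depend on $\varepsilon$ or $\kappa$, so $\underline{\mathrm{rdim}}(Z,T,\mathbf d,\mu)\ge(1-\kappa)(\rho-r\kappa)$. Let $\kappa\to0$. $\square$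

**Proof of Theorem A.** Let $X=X^{(r)}$ be the system of Section 4; $\mathrm{mdim}(X,T)=0$ by Lemma 4.1. Let $(Z,T)\supset(X,T)$ and $\mathbf d\in\mathscr D(Z)$.

**Step 1 (a Lipschitz observable).** Let $y_0:X\to[0,1]^r$ be the time-$0$ coordinate of the $X_0$-component, so $y(x)=(y_0(T^nx))_{n\in\mathbb Z/p}$ on $K=K^{(p)}$. Extend $y_0$ continuously to $Z\to[0,1]^r$ by Tietze's theorem. As $\mathbf d$-Lipschitz functions are dense in $C(Z)$, there are $L>0$ and $f:Z\to\mathbb R^r$ with $|f-y_0|_\infty\le\frac1{16}$ and $|f(x)-f(x')|_\infty\le L\,\mathbf d(x,x')$. Note $f(Z)\subset[-1,2]^r$. For odd primes $p$ the map $F(x)=(f(T^nx))_{n\in\mathbb Z/p}$ on $K^{(p)}$ is equivariant with $|F-y|_\infty\le\frac1{16}$.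

**Step 2 (the measures).** Fix $\theta\in(0,\frac1{10}]$ so small that $r-\frac18-5\theta r>0$, and $0<\rho<r-\frac18-5\theta r$. Take $\mathcal G$, $a_g$ and $C$ from Proposition 7.1. By Proposition 6.1 the set
$$\Xi_g=\{x\in K:F(x)\in a_g(\Gamma)\}$$
is nonempty for every $g\in\mathcal G$. The set $\{(g,x):x\in\Xi_g\}$ is compact, being the projection of the compact set $\{(g,x,e):F(x)=a_g(e)\}$. So $\{g:\Xi_g\cap E\ne\emptyset\}$ is closed for closed $E\subset K$, hence Borel for open $E$ (an $F_\sigma$). By the Kuratowski–Ryll-Nardzewski theorem there is a Borel selection $x(g)\in\Xi_g$. Let $\nu_p$ be the law of $x(g)$. If $A$ is Borel of sup-diameter $\le\delta\in(0,1]$, then $\{F(x(g))\in A\}\subset\{a_g(\Gamma)\cap A\ne\emptyset\}$, so by Proposition 7.1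
$$\nu_p(F\in A)\le C^p\delta^{rp-M-5\theta rp}.$$
Since $M\le p/8+2$, the exponent is at least $(r-\frac18-5\theta r)p-2\ge\rho p$ for all large $p$, independently of $\delta$ and $A$. This is (8.1).

**Step 3 (the limit).** Let $\mu$ be a weak limit of the measures $\mu_p$ along a sequence of primes $p\to\infty$. As $\mu_p$ lives on the closed set $X$, $\mu\in\mathcal M^T(X)$. By Proposition 8.1, $\underline{\mathrm{rdim}}(Z,T,\mathbf d,\mu)\ge\rho$. Letting $\rho\uparrow r-\frac18-5\theta r$ and $\theta\downarrow0$ gives $\sup_{\mu\in\mathcal M^T(X)}\underline{\mathrm{rdim}}(Z,T,\mathbf d,\mu)\ge r-\frac18$. $\square$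

In particular, with $r=1$ and $Z=X$, for every $\mathbf d\in\mathscr D(X)$,
$$\mathrm{mdim}(X,T)=0<\tfrac78\le\sup_\mu\underline{\mathrm{rdim}}(X,T,\mathbf d,\mu)\le\sup_\mu\overline{\mathrm{rdim}}(X,T,\mathbf d,\mu),$$
so (2.1) fails for this system, and the conjecture is disproved.

## 9. Gluing the systems $X^{(r)}$: infinite rate distortion dimension

We prove Theorem B. Let $\hat X=\{\infty\}\cup\bigsqcup_{r\ge1}X^{(r)}$ be the one-point compactification of the disjoint union, with $T\infty=\infty$. It is compact metrizable and $T$ is a homeomorphism.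

**Step 1: $\mathrm{mdim}(\hat X,T)=0$.** All but finitely many pieces are uniformly small. Fix a metric $\mathbf d$ and $\varepsilon>0$. The complement of the open $\varepsilon/3$-ball about $\infty$ is compact, so it meets only finitely many of the $X^{(r)}$. So there is $r_0\ge1$ such that the invariant set $\{\infty\}\cup\bigsqcup_{r>r_0}X^{(r)}$ lies in that ball, and its $\mathbf d_N$-diameter is $<\varepsilon$ for all $N$. Send it to a point. The sets $X^{(r)}$, $r\le r_0$, are clopen, and using disjoint unions of complexes,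
$$\mathrm{Widim}_\varepsilon(\hat X,\mathbf d_N)\le\max_{r\le r_0}\mathrm{Widim}_\varepsilon(X^{(r)},\mathbf d_N)=o(N),$$
since each $X^{(r)}$ has mean dimension $0$.

**Step 2: a measure of infinite rate distortion dimension.** We mix measures with weights that decay more slowly than the dimensions grow. Let $\mathbf d\in\mathscr D(\hat X)$. By Theorem A with $Z=\hat X$ and $r=4^k$, and since $4^k/2<4^k-\frac18$, there is $\mu_k\in\mathcal M^T(X^{(4^k)})$ with $\underline{\mathrm{rdim}}(\hat X,T,\mathbf d,\mu_k)\ge4^k/2$, for each $k\ge1$. Put $\mu=\sum_{k\ge1}2^{-k}\mu_k$. Let $(\mathbf X,\mathbf Y)$ be admissible for $R(\mathbf d,\mu,\varepsilon)$ with block length $N$, fix $k$, and let $S=1_{\{\mathbf X\in X^{(4^k)}\}}$. Given $S=1$, which has probability $2^{-k}$, $\mathbf X$ has law $\mu_k$ and the conditional expected distortion is $<2^k\varepsilon$. By (I2),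
$$I(\mathbf X;\mathbf Y)=I(S;\mathbf Y)+I(\mathbf X;\mathbf Y|S)\ge2^{-k}I(\mathbf X;\mathbf Y|S=1)\ge2^{-k}N\,R(\mathbf d,\mu_k,2^k\varepsilon).$$
Hence $R(\mathbf d,\mu,\varepsilon)\ge2^{-k}R(\mathbf d,\mu_k,2^k\varepsilon)$. As $\log\frac1\varepsilon\big/\log\frac1{2^k\varepsilon}\to1$, we get $\underline{\mathrm{rdim}}(\hat X,T,\mathbf d,\mu)\ge2^{-k}\cdot4^k/2=2^{k-1}$. This holds for every $k$, so $\underline{\mathrm{rdim}}(\hat X,T,\mathbf d,\mu)=\infty$.

**Step 3: other values of the mean dimension.** Let $(Q,T)$ have mean dimension $a<\infty$. The $\mathrm{Widim}_\varepsilon$ of a disjoint union of two clopen invariant sets is at most the maximum of the two values, by the disjoint union of the complexes, and at least each of them, by restriction. So $\mathrm{mdim}(\hat X\sqcup Q,T)=\max(0,a)=a$. For any metric $\mathbf d$ on $\hat X\sqcup Q$, the argument of Step 2 with $Z=\hat X\sqcup Q$ in Theorem A gives an invariant measure with infinite lower, hence also infinite upper, rate distortion dimension. So both suprema in (2.1) are $+\infty$ for every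 metric, and both right-hand sides of (2.1) are $+\infty$. $\square$
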